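# First-Fit chain partitions of $Q$-free posets: superexponential lower bounds for path posets

## Lower bounds for $Q_8$ and for $Q_{18r+4}$

For $n\ge 1$ let $Q_n$ be the poset on $q_1,\dots,q_n$ in which $q_i<q_j$ if and only if $j\ge i+2$. For a poset $Q$, let $\mathrm{FF}(w,Q)$ be the maximum number of chains that the First-Fit algorithm uses on a $Q$-free poset of width $w$, over all such posets and all presentation orders.

**Theorem A.** For all $w\ge 1$,
$$\mathrm{FF}(w,Q_8)\ \ge\ 2\cdot w!-1 .$$
Hence $\mathrm{FF}(w,Q_8)$ is not bounded above by $2^{O(w)}$.

**Theorem B.** For all $r,w\ge 1$,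
$$\mathrm{FF}(w,Q_{18r+4})\ \ge\ 2\prod_{j=1}^{w-1}(j^r+1)-1\ \ge\ ((w-1)!)^r .$$
Hence for every constant $C$ there is a fixed poset $Q$ of width $2$ with $\mathrm{FF}(w,Q)\ge w^{Cw}$ for all large $w$.

**Corollary C.** The bound of Theorem A holds with $Q_8$ replaced by any poset $Q$ of width $2$ that contains $Q_8$ as a subposet; for instance, by any poset of width $2$ whose incomparability graph has a component of diameter at least $7$.

The question behind these statements is asked by Kevin G. Milans and Michael C. Wigal in "A Dichotomy Theorem for First-Fit Chain Partitions", arXiv:1810.03807 (2018): is there any poset $Q$ of width $2$ for which $\mathrm{FF}(w,Q)$ is *superexponential*, that is, not bounded above by $2^{O(w)}$? Theorem A answers yes. Theorem B says more: no single bound $w^{Cw}$, with $C$ independent of $Q$, holds for all $Q$ of width $2$.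

## First-Fit, width, and the function $\mathrm{FF}(w,Q)$

All posets are finite. A *chain* is a set of pairwise comparable elements, an *antichain* a set of pairwise incomparable elements, and the *width* of $P$ is the size of a largest antichain. A poset $Q$ is a *subposet* of $P$ if it arises (up to isomorphism) from $P$ by deleting elements, and $P$ is *$Q$-free* if $Q$ is not a subposet of $P$.

First-Fit receives the elements of $P$ one at a time, in some order $x_1,x_2,\dots$, and keeps an ordered list of chains $C_1,\dots,C_t$ partitioning what it has seen. The new element $x_k$ goes into the first $C_j$ for which $C_j\cup\{x_k\}$ is a chain; if there is none, a new chain $C_{t+1}=\{x_k\}$ is opened.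

Write $x\parallel y$, and say "$x$ *sees* $y$", if $x$ and $y$ are incomparable. For sets, $X<Y$ means $x<y$ for all $x\in X$, $y\in Y$, and $X\parallel Y$ means $x\parallel y$ for all such pairs. The *incomparability graph* $G(P)$ has vertex set $P$ and an edge between $x$ and $y$ when $x\parallel y$. Chains of $P$ are independent sets of $G(P)$, antichains are cliques, and First-Fit is the greedy coloring of $G(P)$.

**Example.** On a poset of width $1$ First-Fit uses one chain. On width $2$ it can already be fooled. Take $Q_4$, with $q_1<q_3$, $q_1<q_4$, $q_2<q_4$, and present $q_1,q_4,q_2,q_3$. Then $q_1,q_4$ go to $C_1$. The element $q_2$ sees $q_1$ and opens $C_2$. The element $q_3$ sees $q_4\in C_1$ and $q_2\in C_2$, and opens $C_3$. Three chains are used although the width is $2$.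

Two facts frame the question. Bosek, Krawczyk and Matecki proved that $\mathrm{FF}(w,Q)$ is finite for every $Q$ of width at most $2$; their upper bounds are of tower type. On the other side, there are posets $Q$ of width $2$ with $\mathrm{FF}(w,Q)\ge 2^w-1$. An example is the *skewed butterfly*: disjoint chains $x_1<x_2<x_3$ and $y_1<y_2$, with the further cover relations $x_1<y_2$ and $y_1<x_3$. So the question is whether anything beyond exponential can happen.

One more observation is used for Corollary C. If $Q$ is a subposet of $Q'$, then every $Q$-free poset is $Q'$-free, because a copy of $Q'$ contains a copy of $Q$. Hence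
$$\mathrm{FF}(w,Q')\ \ge\ \mathrm{FF}(w,Q). \tag{1}$$

## Path posets and induced paths

In $Q_n$ the incomparable pairs are exactly $q_i,q_{i+1}$. (The relation is transitive: $q_i<q_j<q_l$ gives $l\ge i+4$.) So $G(Q_n)$ is the path $q_1q_2\cdots q_n$. A path has no triangle, so $Q_n$ has width $2$ for $n\ge2$. The poset $Q_5$ is the skewed butterfly, via $x_1,x_2,x_3=q_1,q_3,q_5$ and $y_1,y_2=q_2,q_4$: the relations between the two chains are $q_1<q_4$ and $q_2<q_5$, and nothing else.

If $Q_n$ is a subposet of $P$, then $G(P)$ has an induced path on $n$ vertices. This is the only direction that Theorems A and B use: to show that $P$ is $Q_n$-free, it is enough to show that $G(P)$ has no induced path on $n$ vertices. Corollary C uses the converse.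

**Lemma 1.** If $G(P)$ is a path on $n$ vertices, then $P$ is isomorphic to $Q_n$.

*Proof.* Let the path be $p_1p_2\cdots p_n$. For $n\le 2$ there is nothing to show. We use one forcing rule: if $x\parallel y$ and $z$ is comparable to both, then $z$ is above both or below both. Indeed, $y<z<x$ would give $y<x$.

After reversing the order of $P$ if necessary, assume $p_1<p_3$. For $3\le j<n$, the element $p_1$ is comparable to both $p_j$ and $p_{j+1}$, which are incomparable, so the rule gives $p_1<p_j$ for all $j\ge3$. Now fix $j\ge 3$. For $i+1\le j-2$, the element $p_j$ is comparable to both $p_i$ and $p_{i+1}$, which are incomparable. Starting from $p_1<p_j$, the rule gives $p_i<p_j$ for all $i\le j-2$. So $P\cong Q_n$ when $p_1<p_3$, and otherwise $P$ is the dual of $Q_n$. The map $q_i\mapsto q_{n+1-i}$ shows that $Q_n$ is self-dual. $\square$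

*Proof of Corollary C from Theorem A.* The first part is (1). For the second, in a component of diameter at least $7$ choose two vertices at distance exactly $7$. A shortest path between them has $8$ vertices and is induced, so by Lemma 1 these $8$ elements form a copy of $Q_8$. $\square$

On small $n$: $\mathrm{FF}(w,Q_4)=w$, because the incomparability graph of a $Q_4$-free poset has no induced path on $4$ vertices, and for such graphs the Grundy number (the largest number of colors of a greedy coloring) equals the clique number (Christen–Selkow, *J. Combin. Theory Ser. B* 27 (1979)). This is not used below. Whether $\mathrm{FF}(w,Q_n)$ is superexponential for $n=5,6,7$ is not settled here, and neither is the exact growth rate of $\mathrm{FF}(w,Q)$.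

## Walls

To force many chains we do not want to handle presentation orders. The following static object replaces them.

**Definition.** An *$m$-wall* of $P$ is a surjection $\varphi:P\to\{1,\dots,m\}$, whose values are called colors, such that each color class is a chain, and each $x\in P$ sees an element of every color smaller than $\varphi(x)$. Any linearly ordered set of $m$ elements may serve as the set of colors. For $0\le c\le m$ let $P[c]$ be the subposet of elements of color at most $c$; then $\varphi$ restricts to a $c$-wall of $P[c]$, because supports are always of smaller color.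

**Example.** In $Q_4$, the coloring $q_1,q_4\mapsto1$, $q_2\mapsto 2$, $q_3\mapsto 3$ is a $3$-wall. Here $P[2]$ is $\{q_1,q_4,q_2\}$ and $P[0]$ is empty.

**Lemma 2.** If $P$ has an $m$-wall, then for some presentation order First-Fit uses $m$ chains on $P$.

*Proof.* Present all elements of color $1$, then all of color $2$, and so on. By induction the chains First-Fit builds are exactly the color classes: an element of color $j$ sees an element, already presented, of each of the first $j-1$ chains, so it cannot enter them, and it is comparable to all presented elements of color $j$, so it enters (or opens) the $j$-th chain. $\square$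

So the task is to build, for each $w$, a poset of width $w$ with a wall of many colors, whose incomparability graph has no long induced path.

## Gluing a chain to a poset

All constructions below take a poset $N$ of width at most $w-1$ and add one chain $T$; the width then grows by at most one. Recall that the *ordinal sum* of posets $N_1,N_2,\dots$ is their disjoint union with $N_1<N_2<\cdots$. The next lemma says when prescribed relations between $T$ and $N$ give a poset.

**Lemma 3 (gluing).** Let $T$ be a chain and $N$ a poset, disjoint. For each $t\in T$ let $U(t)$ be an up-set and $D(t)$ a down-set of $N$ such that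

- (a) $t<t'$ implies $U(t')\subseteq U(t)$ and $D(t)\subseteq D(t')$;
- (b) $D(t)<U(t)$;
- (c) $U(t)\cap D(t')\neq\emptyset$ implies $t<t'$.

Then the orders of $T$ and $N$, together with $t<x$ for $x\in U(t)$ and $x<t$ for $x\in D(t)$, form a strict partial order.

*Proof.* No element is below itself, so only transitivity must be checked. Let $x<y<z$, and go through the eight types according to which of $x,y,z$ lie in $T$ or $N$.

- $TTT$ and $NNN$: given.
- $NNT$: $y\in D(z)$ and $x<y$, so $x\in D(z)$ because $D(z)$ is a down-set.
- $TNN$: $y\in U(x)$ and $y<z$, so $z\in U(x)$ because $U(x)$ is an up-set.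
- $NTT$: $x\in D(y)\subseteq D(z)$ by (a).
- $TTN$: $z\in U(y)\subseteq U(x)$ by (a).
- $NTN$: $x\in D(y)$ and $z\in U(y)$, so $x<z$ by (b).
- $TNT$: $y\in U(x)\cap D(z)$, so $x<z$ by (c). $\square$

In the resulting poset, $t\parallel x$ (with $t\in T$, $x\in N$) exactly when $x\notin U(t)\cup D(t)$.

## Three facts about induced paths

A set $M$ of vertices of a graph is a *module* if every vertex outside $M$ is adjacent to all of $M$ or to none of $M$. For example, the two endpoints of a path on $3$ vertices form a module. Lemma 4 says that this is essentially the only way a path can meet a module in more than one vertex without lying inside it.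

**Lemma 4.** Let $M$ be a module of a graph $G$ and let $X$ be an induced path in $G$ with at least $4$ vertices. Then $X\subseteq M$ or $|X\cap M|\le 1$.

*Proof.* Suppose $|X\cap M|\ge2$ and $X\not\subseteq M$. Since $X$ is connected, some $y\in X\setminus M$ is adjacent to a vertex of $X\cap M$, hence to all of $X\cap M$. As $y$ has at most two neighbors in $X$, the set $X\cap M$ consists of exactly the two neighbors $u,u'$ of $y$ in $X$. Since $|X|\ge4$, one of $u,u'$, say $u$, has a further neighbor $z\ne y$ in $X$. Here $z\ne u'$, since $u,y,u'$ would otherwise be a triangle in $X$. So $z\notin M$. Then $z$ is also adjacent to $u'$, and $u,y,u',z$ is a cycle in $X$, a contradiction. $\square$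

**Lemma 5.** Let $X$ be an induced path and let $V_1,V_2$ be disjoint subsets of its vertices. Suppose $V_1$ is linearly ordered so that the sets $N(y)\cap V_1$, $y\in V_2$, are all initial segments of $V_1$, or all final segments of $V_1$ (empty segments allowed). Then $X$ has at most $3$ edges between $V_1$ and $V_2$.

*Proof.* All $y\in V_2$ that have a neighbor in $V_1$ share one: the first element of $V_1$ for initial segments, the last for final segments. That element has at most two neighbors in $X$, so there are at most two such $y$. Each has at most two neighbors, so there are at most four edges. If there were four, there would be two such $y$'s, each with two neighbors in $V_1$. These would be the same two vertices (the first two, or the last two, of $V_1$), giving a $4$-cycle in $X$. $\square$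

**Lemma 6.** An induced path in a complete multipartite graph has at most $3$ vertices.

*Proof.* In a complete multipartite graph, "equal or non-adjacent" is an equivalence relation. On an induced path $p_1p_2p_3p_4$, the vertex $p_3$ is non-adjacent to $p_1$, and $p_1$ is non-adjacent to $p_4$, but $p_3p_4$ is an edge. A longer induced path contains one on $4$ vertices. $\square$

## Doubling the number of colors

Here is the first construction one would try. It gives the exponential bound for the skewed butterfly and uses all the tools above.

**Proposition 7.** $\mathrm{FF}(w,Q_5)\ge 2^w-1$ for all $w\ge1$.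

*Proof.* We build posets $R_w$ of width $w$ with a $(2^w-1)$-wall such that $G(R_w)$ has no induced path on $5$ vertices. Let $R_1$ be a point. For $w\ge 2$ put $v=w-1$ and $k=2^v-1$, and let $R_v$ have its $k$-wall.

*Pieces.* For $1\le c\le k+1$ let $M_c$ be a copy of $R_v[c-1]$ (so $M_1=\emptyset$), and let $B$ be a copy of $R_v$. Let $N$ be the ordinal sum $M_{k+1}<M_k<\cdots<M_1<B$, and let $T$ be the chain $t_{k+1}<t_k<\dots<t_1$. Put $U(t_c)=\emptyset$ and $D(t_c)=\bigcup_{c''>c}M_{c''}$. This is a down-set, it grows along $T$, and (b), (c) hold vacuously. Lemma 3 gives a poset $R_w$, in which $t_c\parallel M_{c''}$ if and only if $c''\le c$, and $T\parallel B$.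

*Width.* An antichain has at most one element in $T$, and its part in $N$ lies in one $M_c$ or in $B$, so it has at most $v+1=w$ elements. A maximum antichain of $B$ together with any $t\in T$ attains this.

*Wall.* Give $t_c$ color $c$, let elements of $M_c$ keep their colors from $R_v$ (these are at most $c-1$), and give an element of $B$ of color $j$ the color $k+1+j$. There are $2k+1=2^w-1$ colors. For $c\le k+1$, the class of color $c$ consists of $t_c$ and a chain in each $M_{c''}$ with $c''>c$; these are stacked and lie below $t_c$. The element $t_c$ sees all smaller colors in $M_c$. Elements of $M_c$ find their support inside $M_c$. An element of $B$ sees all of $T$, hence the colors $1,\dots,k+1$, and sees the smaller of the remaining colors inside $B$.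

*Induced paths.* Let $X$ be an induced path with at least $4$ vertices. Each $M_c$ and $B$ is a module of $G(R_w)$. If $X$ lies in one of them, induction applies. Otherwise each contains at most one vertex of $X$ (Lemma 4). These vertices are pairwise non-adjacent, and $T$ is independent, so every edge of $X$ joins $T$ to one of them. The neighbors in $T$ of a vertex of $M_{c''}$ are the $t_c$ with $c\ge c''$, and those of a vertex of $B$ are all of $T$; these are initial segments of $T$. By Lemma 5 with $V_1=X\cap T$, the path $X$ has at most $3$ edges, hence at most $4$ vertices. $\square$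

For $w=2$ this gives $T=\{t_2<t_1\}$, $M_2=\{m\}$, $B=\{\beta\}$ with $m<\beta$ and $m<t_1$. The incomparability graph is the path $m\,t_2\,\beta\,t_1$, so $R_2=Q_4$, with the wall found earlier by hand.

Now, where does this stop? To beat doubling we want more than $k+1$ colors in front of those of $B$. But $t_c$ finds all its smaller colors in the copy $M_c$ of $R_v[c-1]$, and $R_v$ has only $k$ colors. So an element of $T$ of color $k+2$ would have nowhere to look. It needs a second source of support.

## What a second row above $B$ can pay for

Keep $T$, the $M_b$ and $B$, index the front colors by a set $I$, and add on top of $N$ a second row $Z=\{z_b:b\in I\}$, where $z_b$ has the same color $b$ as $t_b$. Let $<_{\rm col}$ be the order of the colors and let $L$ be the order of the indices along $T$. Declare $t_a<z_b$ when $a\le_L b$, and $t_a\parallel z_b$ otherwise. In particular $t_b<z_b$, as is needed for a color class.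

Consider two colors $b'<_{\rm col}b$. Both $t_b$ and $z_b$ must see color $b'$. By the rule,
$$t_b \text{ sees } z_{b'}\iff b'<_Lb,\qquad\qquad z_b\text{ sees } t_{b'}\iff b<_Lb'. \tag{2}$$
Exactly one of these happens. So for each pair, one of $t_b,z_b$ is served and the other must look elsewhere.

- If $L$ disagrees with the color order on the pair ($b<_Lb'$), then $t_b$ is not served. We let $M_b$ supply color $b'$. The price: for each $b$ this can happen for at most $k$ colors $b'$.
- If $L$ agrees with the color order on the pair ($b'<_Lb$), then $z_b$ is not served. We let $z_b\parallel z_{b'}$. The price: such pairs must not form an antichain of more than $v$ elements in $Z$.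

Both prices are paid if $I$ is divided into $v$ blocks of $k+1$ consecutive colors, where $L$ agrees with the color order across blocks and reverses it inside each block. Then there are $v(k+1)$ front colors instead of $k+1$, and together with the $k$ colors of $B$ their number satisfies $v(k+1)+k+1=w(k+1)$. A factor of $w$ replaces the factor of $2$.

**Remark.** With these two sources of support nothing more is possible. The relation "$b'<_{\rm col}b$ and $b'<_Lb$" is a partial order on $I$ whose chains have at most $v$ elements, so sorting elements by height splits $I$ into at most $v$ antichains. On such an antichain, $L$ reverses the color order, so its last color $b$ has all its other members among the colors that $M_b$ must supply, and the antichain has at most $k+1$ members. Hence $|I|\le v(k+1)$. Theorem B will need further rows.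

## Proof of Theorem A

Define $F(1)=1$ and $F(w)+1=w\,(F(w-1)+1)$, so $F(w)=2\cdot w!-1$. The first values are $1,3,11,47$, to be compared with $2^w-1=1,3,7,15$. We construct recursively a poset $P_w$ of width $w$ with an $F(w)$-wall such that $G(P_w)$ has no induced path on $8$ vertices. Let $P_1$ be a point. Let $w\ge2$, $v=w-1$, $k=F(v)$, and let $P_v$ be given with its $k$-wall.

**Step 1: the construction.** We fix the pieces and glue them. Let $I=[v]\times[k+1]$ with the linear order
$$(i,c)<_L(i',c')\iff i<i'\ \text{ or }\ (i=i'\text{ and }c>c').$$

- $T=\{t_a:a\in I\}$ is a chain ordered by $L$.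
- For $b=(i,c)\in I$, $M_b$ is a copy of $P_v[c-1]$ (empty if $c=1$), and $B$ is a copy of $P_v$.
- $Z=\{z_b:b\in I\}$, where $z_b<z_{b'}$ if and only if $b,b'$ have the same first coordinate and $b<_Lb'$. So $Z$ consists of $v$ chains $Z_1,\dots,Z_v$, and elements of different $Z_i$ are incomparable.
- $N$ is the ordinal sum of the $M_b$, stacked in the order $L$, then $B$, then $Z$.
- $D(t_a)=\bigcup_{b<_La}M_b$ and $U(t_a)=\{z_b:a\le_Lb\}$.

The set $D(t_a)$ is a down-set, since it is a bottom part of the stack. The set $U(t_a)$ is an up-set, since $z_b<z_{b'}$ implies $b<_Lb'$. When $a$ increases in $L$, $D(t_a)$ grows and $U(t_a)$ shrinks, which is (a). Since $D(t)\subseteq\bigcup_bM_b$ and $U(t')\subseteq Z$ for all $t,t'$, condition (b) holds, and (c) is vacuous. Lemma 3 gives a poset $P_w$. The incomparabilities between $T$ and $N$ are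
$$t_a\parallel M_b\iff a\le_Lb,\qquad T\parallel B,\qquad t_a\parallel z_b\iff b<_La. \tag{3}$$

**Step 2: the width is $w$.** An antichain has at most one element in $T$. Its part in $N$ lies in one $M_b$, in $B$, or in $Z$, and each of these has width at most $v$. So the width is at most $v+1=w$. A maximum antichain of $B$ together with any $t\in T$ has $w$ elements.

**Step 3: the coloring, and why its classes are chains.** The colors are the elements of $I$ in lexicographic order ($(i',c')$ is smaller than $(i,c)$ if $i'<i$, or $i'=i$ and $c'<c$), followed by $k$ further colors. Both $t_b$ and $z_b$ get color $b$. An element of $M_{(i,c)}$ that has color $c'\le c-1$ in $P_v$ gets color $(i,c')$. An element of $B$ of color $j$ in $P_v$ gets the $j$-th further color. Every color is used, and there are $v(k+1)+k=w(k+1)-1=F(w)$ of them.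

The class of $(i,c)$ consists of $t_{(i,c)}<z_{(i,c)}$ and a chain in each $M_{(i,c'')}$ with $c''>c$. These chains are stacked. For $c''>c$ we have $(i,c'')<_L(i,c)$, so $M_{(i,c'')}<t_{(i,c)}$. So the class is a chain. The classes of the further colors are chains of $B$.

**Step 4: every element sees every smaller color.** We use (3).

- *The element $t_{(i,c)}$.* Color $(i',c')$ with $i'<i$: it sees $z_{(i',c')}$, since $(i',c')<_L(i,c)$. Color $(i,c')$ with $c'<c$: this color occurs in $M_{(i,c)}$, and $t_{(i,c)}\parallel M_{(i,c)}$.
- *The element $z_{(i,c)}$.* Color $(i',c')$ with $i'<i$: it sees $z_{(i',c')}$, which lies in another chain $Z_{i'}$. Color $(i,c')$ with $c'<c$: it sees $t_{(i,c')}$, since $(i,c)<_L(i,c')$.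
- *An element of $M_{(i,c)}$ of color $(i,c_0)$.* Color $(i,c')$ with $c'<c_0$: seen inside $M_{(i,c)}$, by the wall of $P_v$. Color $(i',c')$ with $i'<i$: it sees $t_{(i',c')}$, since $(i',c')\le_L(i,c)$.
- *An element of $B$.* It sees all of $T$, hence every color in $I$, and it sees the smaller further colors inside $B$.

So $P_w$ has an $F(w)$-wall.

**Step 5: no induced path on $8$ vertices.** We induct on $w$; the case $w=1$ is trivial. Let $X$ be an induced path in $G(P_w)$ on $n\ge4$ vertices; we show $n\le7$.

Each $M_b$ and $B$ is a module of $G(P_w)$: within $N$ it is comparable to everything else, and by (3) each $t\in T$ sees all of it or none of it. If $X$ lies inside one of these modules, then $X$ is an induced path in a copy of a subposet of $P_v$, and $n\le7$ by induction. Otherwise, by Lemma 4, each of them contains at most one vertex of $X$. Call these vertices of $X$ *m-vertices*. They are pairwise non-adjacent and non-adjacent to $Z$, because $N$ is an ordinal sum. Also $T$ is independent. So every edge of $X$ is of one of three kinds: between $T$ and an m-vertex, between $T$ and $Z$, or inside $Z$.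

By (3), the neighbors in $T$ of an m-vertex form an initial segment of $T$: the $t_a$ with $a\le_Lb$ for $M_b$, and all of $T$ for $B$. The neighbors in $T$ of $z_b$ are the $t_a$ with $a>_Lb$, a final segment. Lemma 5 with $V_1=X\cap T$ gives at most $3$ edges of the first kind and at most $3$ of the second kind. Note that $G(Z)$ is complete multipartite with parts $Z_1,\dots,Z_v$.

*Case 1: $X\cap Z$ is independent.* Then $X$ has at most $3+3=6$ edges, so $n\le7$.

*Case 2: $X\cap Z$ is not independent.* Then it induces a complete multipartite graph with at least two parts. This graph is connected, so it is a subpath of $X$. By Lemma 6 it has at most $3$ vertices, hence at most $2$ edges. Every $z\in X\cap Z$ with a neighbor in $X\cap T$ is adjacent to the $L$-largest element of $X\cap T$. If there were two such $z$'s, this common neighbor and the path between them inside $X\cap Z$ would form a cycle in $X$. So at most one $z\in X\cap Z$ has a neighbor in $T$. Since this $z$ also has a neighbor in $X\cap Z$, it has only one neighbor in $X\cap T$. So $X$ has at most $3+1+2=6$ edges, and $n\le7$.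

**Step 6: conclusion.** Since $G(P_w)$ has no induced path on $8$ vertices, $P_w$ is $Q_8$-free. It has width $w$ and a $(2\cdot w!-1)$-wall, so Lemma 2 gives $\mathrm{FF}(w,Q_8)\ge2\cdot w!-1$. As $\frac1w\log_2(2\cdot w!-1)\to\infty$, this is not $2^{O(w)}$. $\blacksquare$

**Example ($w=2$).** Here $v=k=1$ and $I=\{(1,1),(1,2)\}$ with $(1,2)<_L(1,1)$. Write $t_c,z_c$ for $t_{(1,c)},z_{(1,c)}$. Then $T=\{t_2<t_1\}$, and $N$ is the chain $m<\beta<z_2<z_1$ with $M_{(1,2)}=\{m\}$ and $B=\{\beta\}$. By (3) the incomparable pairs are $m\parallel t_2$, $t_2\parallel\beta$, $\beta\parallel t_1$, $t_1\parallel z_2$. So $G(P_2)$ is the path $m\,t_2\,\beta\,t_1\,z_2$ together with the isolated vertex $z_1$. The color classes are $m<t_1<z_1$, then $t_2<z_2$, then $\beta$: a $3$-wall.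

## More rows: what each layer has to supply

The bottleneck in Theorem A is the number $v$ of blocks: the row $Z$ had to contain an incomparable pair for every two blocks. To obtain $v^r$ blocks, label them by vectors in $[v]^r$ and use $r$ pairs of rows, stacked as
$$T^1,\ A^1,\ T^2,\ A^2,\ \dots,\ T^r,\ A^r,$$
where each row has one element for each $b\in I$, all with color $b$, and the rows $T^1,\dots,T^r$ together form one chain $T$. The row $T^s$ is ordered by a linear order $L_s$ (written $<_s$) of $I$. Each $T^s$ interacts with the row $A^s$ just above it and the row $A^{s-1}$ just below it: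
$$t^s_x\parallel a^s_b\iff b<_sx,\qquad\qquad t^{s+1}_x\parallel a^s_b\iff x<_{s+1}b .$$
Repeat the accounting for a pair $b'<_{\rm col}b$.

- *$t^1_b$* sees $a^1_{b'}$ if $b'<_1b$. Otherwise $M_b$ must supply the color, as before.
- *$t^s_b$ with $s\ge2$* sees $a^s_{b'}$ if $b'<_sb$, and $a^{s-1}_{b'}$ if $b<_sb'$. One of the two always holds, so these elements cost nothing.
- *$a^s_b$* sees $t^s_{b'}$ if $b<_sb'$, and (for $s<r$) $t^{s+1}_{b'}$ if $b'<_{s+1}b$. It is left unserved exactly when $b'<_sb$ and, for $s<r$, also $b<_{s+1}b'$. So row $A^s$ must pay, by an incomparability $a^s_b\parallel a^s_{b'}$, only for the pairs on which $L_s$ agrees with the color order and $L_{s+1}$ disagrees.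

So we move from an order $L_1$, which agrees with the color order across blocks, towards its reverse, one coordinate at a time. In row $A^s$ the pairs to be paid for are those that first differ in coordinate $s$, and since a coordinate takes only $v$ values, these pairs create antichains of at most $v$ elements.

**Example.** Take $r=v=2$ and ignore the last coordinate. The color order on $[2]^2$ is $11,12,21,22$. The order $L_1$ is the same. The order $L_2$ reverses the first coordinate: $21,22,11,12$. Row $A^1$ pays for the pairs with different first coordinates, for instance $a^1_{11}\parallel a^1_{22}$. Row $A^2$ pays for the pairs $\{11,12\}$ and $\{21,22\}$.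

## Proof of Theorem B

Fix $r\ge1$. Define $F_r(1)=1$ and $F_r(w)+1=((w-1)^r+1)(F_r(w-1)+1)$. We construct recursively a poset $P_w$ of width $w$ with an $F_r(w)$-wall such that $G(P_w)$ has no induced path on more than $18r+3$ vertices. Let $P_1$ be a point. Let $w\ge2$, $v=w-1$, $k=F_r(v)$, and let $P_v$ be given with its $k$-wall. For $r=1$ the construction below is that of Theorem A, with $A^1=Z$.

**Step 1: the index set and its orders.** We define $L_1,\dots,L_r$ and record how they compare with the color order. Let $I=[v]^r\times[k+1]$, with elements $b=(i_1,\dots,i_r,c)$, and let $<_{\rm col}$ be the lexicographic order. For $b\ne b'$ let $j(b,b')$ be the first coordinate in which they differ if this is one of the coordinates $1,\dots,r$, and let $j(b,b')=0$ if they differ only in the last coordinate. For $s\in[r]$, let $L_s$ (written $<_s$) be the lexicographic order in which the coordinates $1,\dots,s-1$ and the last coordinate are reversed: at the first coordinate where two elements differ, the larger entry comes first if that coordinate is reversed, and the smaller entry otherwise. Then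
$$\text{for } b'<_{\rm col}b \text{ and } j=j(b,b'):\qquad b'<_sb\ \text{ if } s\le j,\qquad b<_sb'\ \text{ if } s>j. \tag{4}$$
Indeed, if $j\ge1$, coordinate $j$ is reversed in $L_s$ exactly when $j\le s-1$. If $j=0$, the last coordinate decides; it is always reversed, and always $s>0$. It follows that
$$L_s\text{ and }L_{s+1}\text{ agree on all pairs with } j(b,b')\ne s. \tag{5}$$

**Step 2: the pieces.** We define $N$, $T$ and the sets $U$, $D$.

- For $b=(i_1,\dots,i_r,c)$, $M_b$ is a copy of $P_v[c-1]$, and $B$ is a copy of $P_v$.
- For $s\in[r]$, $A^s=\{a^s_b:b\in I\}$ with $a^s_b<a^s_{b'}$ if and only if $j(b,b')\ne s$ and $b<_sb'$.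
- $N$ is the ordinal sum of the $M_b$ (in the order $L_1$), then $B$, then $A^1,A^2,\dots,A^r$.
- $T=\{t^s_b:s\in[r],\,b\in I\}$ is the chain with $t^s_b<t^{s'}_{b'}$ if and only if $s<s'$, or $s=s'$ and $b<_sb'$. Write $T^s=\{t^s_b:b\in I\}$.
- $U(t^s_x)=\{a^s_b:x\le_sb\}\cup\bigcup_{u>s}A^u$.
- $D(t^1_x)=\bigcup_{b<_1x}M_b$, and for $s\ge2$,
$$D(t^s_x)=\bigcup_bM_b\ \cup\ B\ \cup\bigcup_{u\le s-2}A^u\ \cup\ \{a^{s-1}_b:b\le_sx\}.$$

*The relation on $A^s$ is a strict partial order.* It is irreflexive. For transitivity let $a^s_b<a^s_{b'}<a^s_{b''}$. Then $b<_sb'<_sb''$. Suppose $j(b,b'')=s$. Then $b$ and $b''$ agree in coordinates $1,\dots,s-1$. The elements with a given prefix form an interval of a lexicographic order, so $b'$ has the same prefix. In coordinate $s$ the entries of $b$ and $b''$ differ, so $b'$ differs there from $b$ or from $b''$. So $j(b,b')=s$ or $j(b',b'')=s$, a contradiction. Hence $j(b,b'')\ne s$ and $a^s_b<a^s_{b''}$.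

**Step 3: the gluing is legitimate.** We check the hypotheses of Lemma 3.

*$U(t^s_x)$ is an up-set.* If $x\le_sb$ and $a^s_b<a^s_{b'}$, then $x\le_sb<_sb'$. The rows above $A^s$ are contained in $U(t^s_x)$.

*$D(t^s_x)$ is a down-set.* For $s=1$ it is a bottom part of the stack of the $M_b$. For $s\ge2$, everything below row $A^{s-1}$ is contained in it. If $b\le_sx$ and $a^{s-1}_{b'}<a^{s-1}_b$, then $b'<_{s-1}b$ and $j(b',b)\ne s-1$, so $b'<_sb$ by (5), and $b'\le_sx$.

For all $s$ and $x$ we have
$$D(t^s_x)\subseteq\bigcup_bM_b\cup B\cup\bigcup_{u\le s-1}A^u,\qquad U(t^s_x)\subseteq\bigcup_{u\ge s}A^u. \tag{6}$$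

*(a)* For equal superscripts this is clear from the definitions. Let $s<s'$. By (6), $U(t^{s'}_y)\subseteq\bigcup_{u\ge s'}A^u\subseteq U(t^s_x)$. Also $s'\ge2$ and $s'-2\ge s-1$, so $D(t^{s'}_y)$ contains $\bigcup_bM_b\cup B\cup\bigcup_{u\le s-1}A^u$, which contains $D(t^s_x)$ by (6).

*(b)* This follows from (6), since in $N$ the first set in (6) lies below the second.

*(c)* If $U(t^s_x)\cap D(t^{s'}_y)\ne\emptyset$, then by (6) some row $A^u$ has $s\le u\le s'-1$. So $s<s'$, and $t^s_x<t^{s'}_y$.

Lemma 3 gives a poset $P_w$.

**Step 4: the incomparabilities between different pieces.** We read them off as $x\notin U(t)\cup D(t)$, for use in all later steps. They are exactly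
$$\begin{aligned}
&t^1_x\parallel M_b\iff x\le_1b, &\qquad& T^1\parallel B,\\
&t^s_x\parallel a^s_b\iff b<_sx\quad(1\le s\le r), && t^{s+1}_x\parallel a^s_b\iff x<_{s+1}b\quad(1\le s<r).
\end{aligned} \tag{7}$$
Indeed, for $s\ge2$ all $M_b$ and $B$ lie below $T^s$. The rows $A^u$ with $u>s$ lie above $T^s$, and those with $u\le s-2$ lie below it. Row $A^s$ meets $U(t^s_x)$ in the $a^s_b$ with $x\le_sb$ and does not meet $D(t^s_x)$. Row $A^{s-1}$ meets $D(t^s_x)$ in the $a^{s-1}_b$ with $b\le_sx$ and does not meet $U(t^s_x)$. The statements for $s=1$ are immediate.

**Step 5: the width is $w$.** Since $L_s$ is a linear order, two elements $a^s_b,a^s_{b'}$ are incomparable if and only if $j(b,b')=s$. So the members of an antichain in $A^s$ have pairwise different $s$-th coordinates, and there are at most $v$ of them. Thus every summand of $N$ has width at most $v$, so $N$ has width at most $v$, and $P_w$ has width at most $v+1=w$. A maximum antichain of $B$ together with any $t^1_x$ attains this.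

**Step 6: the coloring, and why its classes are chains.** The colors are the elements of $I$ ordered by $<_{\rm col}$, followed by $k$ further colors. All $t^s_b$ and $a^s_b$ get color $b$. An element of $M_{(i,c)}$, where $i\in[v]^r$, that has color $c'$ in $P_v$ gets color $(i,c')$. An element of $B$ of color $j$ gets the $j$-th further color. Every color is used. Their number is $v^r(k+1)+k=(v^r+1)(k+1)-1=F_r(w)$.

Let $b=(i,c)$. By the definitions of $U$ and $D$, with $b\le_sb$, we have $t^1_b<a^1_b<t^2_b<a^2_b<\dots<t^r_b<a^r_b$. The other elements of color $b$ lie in the sets $M_{(i,c'')}$ with $c''>c$. There they form chains, and these are stacked. They lie below $t^1_b$, since $(i,c'')<_1(i,c)$. So the class is a chain. The further classes are chains of $B$.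

**Step 7: every element sees every smaller color.** Let $b'<_{\rm col}b=(i,c)$ and $j=j(b,b')$. We combine (4) and (7).

- *$t^1_b$.* If $j=0$, then $b'=(i,c')$ with $c'<c$. This color occurs in $M_b$, and $t^1_b\parallel M_b$. If $j\ge1$, then $b'<_1b$, so it sees $a^1_{b'}$.
- *$t^s_b$ with $s\ge2$.* If $j\ge s$, then $b'<_sb$, so it sees $a^s_{b'}$. If $j<s$, then $b<_sb'$, so it sees $a^{s-1}_{b'}$.
- *$a^s_b$.* If $j=s$, it sees $a^s_{b'}$. If $j<s$, then $b<_sb'$, so it sees $t^s_{b'}$. If $j>s$, then $s+1\le j\le r$ and $b'<_{s+1}b$, so it sees $t^{s+1}_{b'}$.
- *An element of $M_{(i,c)}$ of color $(i,c_0)$.* The colors $(i,c')$ with $c'<c_0$ are seen inside $M_{(i,c)}$. A smaller color $b'$ with a different part in $[v]^r$ satisfies $b'<_{\rm col}(i,c)$ and $j(b',(i,c))\ge1$. So $b'<_1(i,c)$, and the element sees $t^1_{b'}$.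
- *An element of $B$.* It sees all $t^1_{b'}$, hence every color in $I$, and it sees the smaller further colors inside $B$.

So $P_w$ has an $F_r(w)$-wall.

**Step 8: an induced path has at most $18r+3$ vertices.** We induct on $w$. The claim is trivial for $w=1$, and for paths with at most $3$ vertices. Let $X$ be an induced path in $G(P_w)$ with at least $4$ vertices. Each $M_b$ and $B$ is a module, by (7) and because $N$ is an ordinal sum. If $X$ lies in one of them, the claim holds by induction. Otherwise each of them contains at most one vertex of $X$ (Lemma 4), called an m-vertex.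

By (7), every edge of $X$ that meets $T$ joins one of the following pairs of sets:

- $T^1$ and the m-vertices (one pair);
- $T^s$ and $A^s$, for $1\le s\le r$ ($r$ pairs);
- $T^{s+1}$ and $A^s$, for $1\le s<r$ ($r-1$ pairs).

In each of these $2r$ pairs the neighborhoods in the $T$-part are nested as in Lemma 5. For an m-vertex in $M_b$ they are the $t^1_x$ with $x\le_1b$, and for one in $B$ all of $T^1$: initial segments. For $a^s_b$ in $T^s$ they are the $t^s_x$ with $x>_sb$: final segments. For $a^s_b$ in $T^{s+1}$ they are the $t^{s+1}_x$ with $x<_{s+1}b$: initial segments. So Lemma 5 gives at most $3$ edges of $X$ for each pair, hence at most $6r$ edges of $X$ that meet $T$.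

Delete these edges. What remains of $X$ is at most $6r+1$ subpaths. The m-vertices are pairwise non-adjacent and non-adjacent to all $A^s$, and elements of different $A^s$ are comparable. So each subpath is a single vertex of $T$, a single m-vertex, or an induced path inside one $A^s$. In the last case, adjacent vertices $a^s_b,a^s_{b'}$ have $j(b,b')=s$, so they agree in coordinates $1,\dots,s-1$. As the subpath is connected, these coordinates are constant along it. Among elements with these coordinates fixed, adjacency means having different $s$-th coordinates, which is a complete multipartite graph. By Lemma 6 the subpath has at most $3$ vertices. Altogether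
$$|X|\ \le\ 3(6r+1)\ =\ 18r+3 .$$

**Step 9: conclusion.** The poset $P_w$ has width $w$, is $Q_{18r+4}$-free, and has an $F_r(w)$-wall. The recursion gives
$$F_r(w)+1=2\prod_{j=1}^{w-1}(j^r+1),\qquad\text{so}\qquad F_r(w)\ \ge\ 2\,((w-1)!)^r-1\ \ge\ ((w-1)!)^r .$$
Lemma 2 proves the bounds of Theorem B. Finally, given $C$, fix an integer $r\ge1$ with $r>C$. Since $\log (w-1)!=(1+o(1))\,w\log w$, we have $r\log(w-1)!\ge Cw\log w$ for all large $w$. So $\mathrm{FF}(w,Q_{18r+4})\ge w^{Cw}$ for all large $w$, where $Q_{18r+4}$ is a fixed poset of width $2$. $\blacksquare$
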